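# A two-generated 2-group whose non-nilpotent graph is complete tripartite

## A power series ring and a weighted family of relators

Fix a prime $p$. Let $A=\mathbb F_p\langle\langle X,Y\rangle\rangle$ be the algebra of formal power series in two noncommuting variables. Its elements are infinite sums $\sum_w \alpha_w w$, where $w$ runs over all words in $X,Y$ (including the empty word $1$) and $\alpha_w\in\mathbb F_p$. The *order* of a nonzero series is the length of a shortest word occurring in it, and the zero series belongs to every $I^n$ below. For $n\ge 0$ let $I^n$ be the ideal of series of order $\ge n$. Write $I=I^1$, and put $I^n=A$ for $n\le 0$. We use three facts: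

- $I^mI^n\subseteq I^{m+n}$ for $m,n\ge 0$, because the lengths of words add.
- $I^n=I^{n-1}X\oplus I^{n-1}Y$ for $n\ge 1$, because a word of positive length ends either in $X$ or in $Y$, and not in both.
- Every element $1+f$ with $f\in I$ is invertible, with inverse $1-f+f^2-\cdots$.

So $1+I$ is a group. Let $\Gamma$ be its subgroup generated by $1+X$ and $1+Y$. It is countable. It is infinite, because $(1+X)^{p^j}=1+X^{p^j}\ne 1$ for all $j$.

Some elements of $\Gamma$ lie in the smaller subgroup $1+I^2$, for example $(1+X)^p=1+X^p$. Another is the commutator $c=[g,h]=g^{-1}h^{-1}gh$ of $g=1+X$ and $h=1+Y$: from $gh=hgc$ we get $hg(c-1)=gh-hg=XY-YX$, so $c-1=(hg)^{-1}(XY-YX)\in I^2$.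

Now enumerate as $(a_k,b_k)$, $k\ge 1$, all pairs in $\Gamma\times\Gamma$ with $b_k\in 1+I^2$. There are countably many, and infinitely many, since the pairs $((1+X)^m,1)$ are among them. Put
$$u_k=a_k-1\in I,\qquad v_k=b_k-1\in I^2 .$$

Take two abstract letters $u,v$, and give $u$ weight $1$ and $v$ weight $2$. The weight of a word in $u,v$ is the sum of the weights of its letters. If $w$ has weight $n$, then $w(u_k,v_k)\in I^n$. Let $c_n$ be the number of words of weight $n$. The words of weight $3$ are $uuu,\ uv,\ vu$, so $c_3=3$. Deleting the last letter gives
$$c_0=c_1=1,\qquad c_n=c_{n-1}+c_{n-2}\quad(n\ge2).$$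
Moreover $c_n\le 1.62^n$. This holds for $n=0,1$, and inductively $c_n\le 1.62^{n-2}(1.62+1)\le 1.62^{n-2}\cdot 1.62^2$, because $1.62^2=2.6244\ge 2.62$.

Put $t=3/5$, so that $1.62\,t=0.972<1$. Since $0.972^n\to0$, we can choose for each $k$ an integer $n_k\ge 2$ with
$$c_{n_k}t^{n_k}+c_{n_k+1}t^{n_k+1}\ \le\ 2(0.972)^{n_k}\ <\ \tfrac1{10}\,2^{-k}. \tag{1}$$

Let $R$ be the family of all elements $r=w(u_k,v_k)$, where $k\ge 1$ and $w$ runs over the words of weight $n_k$ or $n_k+1$. It is indexed by the pairs $(k,w)$, with repetitions allowed. Let $d(r)\ge 2$ be the weight of $w$. Then $r\in I^{d(r)}$. Summing (1) over $k$ gives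
$$\rho:=\sum_{r\in R}t^{d(r)}<\tfrac1{10},\qquad\text{so}\qquad 1-2t+\rho<1-\tfrac65+\tfrac1{10}<0. \tag{2}$$
Since the sum converges, only finitely many $r$ have a given value of $d(r)$.

Let $J$ be the two-sided ideal of $A$ generated by $R$, that is, the set of finite sums of elements $arb$ with $a,b\in A$ and $r\in R$. Put
$$\bar J=\bigcap_{n}(J+I^n).$$
This is a two-sided ideal. Since all $d(r)\ge 2$, we have $J\subseteq I^2$, and hence $J\subseteq\bar J\subseteq J+I^2=I^2$.

The object of this lecture is the group
$$G=\text{the image of }\Gamma\text{ in }(A/\bar J)^\times .$$
It is generated by the images of $1+X$ and $1+Y$.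

The relators force $\langle a,b\rangle$ to be finite for each pair on our list. The inequality (2) says that the relators are sparse enough to leave $G$ infinite. We now turn to the question that this group settles.

## Cliques in the non-nilpotent graph

**Definition.** Let $G$ be a group. The *non-nilpotent graph* $\mathcal N_G$ has vertex set $G$, and two vertices are adjacent if and only if they generate a non-nilpotent subgroup. Put
$$nil(G)=\{x\in G \mid \langle x,y\rangle\text{ is nilpotent for all }y\in G\},$$
and let $\mathfrak N_G$ be the subgraph induced on $G\setminus nil(G)$. The *clique number* $\omega(\Gamma)$ of a graph $\Gamma$ is the supremum of the sizes of its complete subgraphs. (In this definition only, $\Gamma$ denotes a graph.)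

**Definition.** $G$ is *weakly nilpotent* if every two-generated subgroup of $G$ is nilpotent. Equivalently, $\mathcal N_G$ has no edge.

A nilpotent group is weakly nilpotent. The converse fails: take the direct sum of finite $p$-groups of unbounded nilpotency class. It is not nilpotent, but every finitely generated subgroup lies in the sum of finitely many of the factors, which is nilpotent.

Two elements that generate a non-nilpotent subgroup are distinct (a cyclic group is abelian) and both lie outside $nil(G)$. So $\omega(\mathfrak N_G)\le 3$ says precisely that among any four distinct elements of $G$ there are two distinct elements $x,y$ with $\langle x,y\rangle$ nilpotent. A theorem of Endimioni states that **every finite group satisfying this condition is nilpotent**. Abdollahi and Zarrin, in "Non-nilpotent graph of a group", arXiv:0910.0098 (2009), pose the question for all groups: *is there a non weakly nilpotent group $G$ with $\omega(\mathfrak N_G)\le 3$?* The answer is yes.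

**Theorem 1.** For every prime $p$ there is an infinite residually finite $2$-generated $p$-group $G$ and an epimorphism $\pi:G\to\mathbb F_p^2$ such that, for all $a,b\in G$,
$$\langle a,b\rangle\text{ is nilpotent}\iff \pi(a),\pi(b)\text{ are linearly dependent}.$$
Hence $G$ is not weakly nilpotent, $nil(G)=\ker\pi$ has index $p^2$, and $\mathfrak N_G$ is a complete $(p+1)$-partite graph, so $\omega(\mathfrak N_G)=p+1$. For $p=2$ this gives $\omega(\mathfrak N_G)=3$.

Here a $p$-group is a group, possibly infinite, in which every element has $p$-power order. *Residually finite* means that every nontrivial element survives in some finite quotient.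

**Theorem 2.** Let $G$ be any group.

1. If $G$ is not weakly nilpotent, then $\omega(\mathfrak N_G)\ge 3$. By Theorem 1 the bound $3$ is attained.
2. If $\omega(\mathfrak N_G)\le 3$, then $\langle g,s^2\rangle$ is nilpotent for all $g,s\in G$; that is, all squares lie in $nil(G)$. Conversely, if $nil(G)$ contains a subgroup $N$ with $|G:N|\le 4$, then $\omega(\mathfrak N_G)\le 3$.
3. Suppose $\omega(\mathfrak N_G)\le 3$ and each $2$-generated subgroup of $G$ is soluble-by-finite, or satisfies the maximal condition on subgroups, or is linear over some field. Then $G$ is weakly nilpotent.

So the minimum of $\omega(\mathfrak N_G)$ over the non weakly nilpotent groups is exactly $3$. By part 3 it is not attained among soluble-by-finite groups, groups with the maximal condition, or linear groups.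

## Small groups, computed by hand

**The group $S_3$.** Let $r$ be a $3$-cycle. Two distinct transpositions generate $S_3$, and so do a transposition and $r$. Hence $nil(S_3)=1$, and the three transpositions together with $r$ form a clique of size $4$. The elements $r,r^2$ are not adjacent, so $\omega(\mathfrak N_{S_3})=4$.

**The group $A_4$.** Pick one generator from each of the four subgroups of order $3$, and add one involution. Two elements of order $3$ from different subgroups generate a subgroup with more than one Sylow $3$-subgroup. By Sylow it has all four, so it has at least $8$ elements of order $3$ and must be $A_4$. An element of order $3$ and an involution generate a subgroup of order divisible by $6$. Since $A_4$ has no subgroup of order $6$, this is $A_4$. So there is a clique of size $5$. It cannot be larger, since the three involutions commute with one another and two elements of order $3$ in the same cyclic subgroup are not adjacent. Hence $\omega(\mathfrak N_{A_4})=5$.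

**The infinite dihedral group.** Let $D_\infty=\langle z,s\mid s^2=1,\ s^{-1}zs=z^{-1}\rangle$. For $i\ne j$ the reflections $sz^i,sz^j$ generate a group containing $z^{j-i}$. This is again infinite dihedral, with trivial center, so it is not nilpotent. All reflections together form an infinite clique, and $\omega(\mathfrak N_{D_\infty})$ is infinite.

## Four elements that force squares into $nil(G)$

This section proves parts 1 and 2 of Theorem 2. They also tell us what shape an example should have.

**Proof of Theorem 2(1).** Suppose $\langle x,y\rangle$ is not nilpotent. Any two of $x,y,xy$ generate $\langle x,y\rangle$, so $\{x,y,xy\}$ is a clique of size $3$. That $3$ is attained is Theorem 1 with $p=2$, proved below. $\square$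

**Proof of Theorem 2(2), first half.** Let $\omega(\mathfrak N_G)\le 3$ and suppose that $\langle g,s^2\rangle$ is not nilpotent. Then $H=\langle g,s\rangle$ is not nilpotent, since subgroups of nilpotent groups are nilpotent. Consider
$$g,\quad s,\quad gs,\quad gs^2 .$$
The pairs $\{g,s\}$, $\{g,gs\}$, $\{s,gs\}$ and $\{s,gs^2\}$ clearly generate $H$. So does $\{gs,gs^2\}$, because $(gs)^{-1}gs^2=s$ and then $g=(gs)s^{-1}$. The remaining pair $\{g,gs^2\}$ generates $\langle g,s^2\rangle$. All six subgroups are non-nilpotent, so we have a clique of size $4$, a contradiction. $\square$

**Proof of Theorem 2(2), second half.** Let $N\subseteq nil(G)$ be a subgroup with $|G:N|\le 4$. The elements of a clique of $\mathfrak N_G$ lie outside $nil(G)$, hence outside $N$. Suppose two distinct elements $a,b$ of the clique lie in the same left coset of $N$. Then $a^{-1}b\in N\subseteq nil(G)$, and so $\langle a,b\rangle=\langle a,a^{-1}b\rangle$ is nilpotent, a contradiction. So a clique has at most one element in each of the $|G:N|-1\le 3$ cosets other than $N$. $\square$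

The second half suggests a target for $p=2$: a two-generated, non-nilpotent group with an epimorphism $\pi$ onto $\mathbb F_2^2$ such that $\langle a,b\rangle$ is nilpotent whenever $\pi(b)=0$. Then $N=\ker\pi$ has index $4$ and lies in $nil(G)$. This is why the relators were attached to pairs with $b_k\in 1+I^2$.

## Why words counted by length are too many

Here is what one might try first to make the subgroups $\langle a,b\rangle$ nilpotent. Take a pair $a=1+u$, $b=1+v$ with $u,v\in I$, choose a large $n$, and impose as relators all $2^n$ words of length $n$ in $u,v$. In the quotient, the algebra generated by $u,v$ without unit is nilpotent and finite-dimensional, so $\langle a,b\rangle$ becomes a finite $p$-group.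

We cannot do this for all pairs. For the pair $(1+X,1+Y)$ it puts every word of length $n$ in $X,Y$ into $J$. Then $J\supseteq I^n$, because $I^n$ is the sum of the left ideals $Aw$ over the words $w$ of length $n$, and everything becomes finite.

The natural restriction is to pairs whose linear parts are linearly dependent. But if each relator is credited only with the length of its word, the count still fails. The Golod–Shafarevich estimate of the next section needs some $t\in(0,1)$ with
$$1-2t+\sum_{r}t^{d(r)}<0,$$
where $d(r)$ is a degree with $r\in I^{d(r)}$. This forces $t>\tfrac12$. A single pair contributes $2^n$ relators of degree $n$, that is, $2^nt^n=(2t)^n$ to the sum, and this exceeds $1$ for *every* $n\ge1$. Then $1-2t+(2t)^n>0$ if $n=1$, and for $n\ge 2$ we have $(2t)^n>2t$, so $1-2t+(2t)^n>1$. Taking $n$ large does not help. By contrast, if one only wanted each single element $a=1+u$ to have finite order, the one relator $u^n$ would cost $t^n$, which is as small as we like. The difficulty lies in pairs.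

The way past this uses the dependence of the linear parts. If $\pi(b)=m\pi(a)$, we may replace $b$ by $a^{-m}b$ without changing $\langle a,b\rangle$. After that, $v=b-1$ has order at least $2$, so a word in $u,v$ has order at least its *weight*. Only $c_n\le 1.62^n$ words have weight $n$, and they cost at most $(1.62\,t)^n$, which tends to $0$ for every $t<1/1.62=0.617\ldots$. The choice $t=3/5$ satisfies this bound and also $t>\tfrac12$.

We use the weights $n_k$ and $n_k+1$ together because prefixes can jump over a weight. The prefixes of $vvv\cdots$ have only even weights, so an odd $n_k$ alone would never be met.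

## The algebra remains infinite

We return to the construction of the first section. Put
$$B_n=A/(J+I^n),\qquad b_n=\dim_{\mathbb F_p}B_n,\qquad b_n=0\ \text{ for }n\le 0 .$$
For $n\ge1$ we have $b_n\le\dim A/I^n=1+2+\cdots+2^{n-1}$, so $b_n$ is finite. Since $B_n$ maps onto $B_{n-1}$, the sequence $(b_n)$ is non-decreasing.

**Claim 1 (Golod–Shafarevich/Vinberg).** The sequence $(b_n)$ is unbounded.

**Step 1: decompose $J+I^n$ by the last letter.** The purpose is to compare $B_n$ with two copies of $B_{n-1}$. Let $n\ge 1$. Every $b\in A$ can be written $b=\beta+b'X+b''Y$ with $\beta\in\mathbb F_p$ and $b',b''\in A$. Hence for $a\in A$ and $r\in R$,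
$$arb=\beta\,ar+(arb')X+(arb'')Y ,$$
where $arb',arb''\in J$. So $J\subseteq JX+JY+\sum_rAr$. The reverse inclusion is clear, and therefore $J=JX+JY+\sum_rAr$. Adding $I^n=I^{n-1}X+I^{n-1}Y$ gives
$$J+I^n=(J+I^{n-1})X+(J+I^{n-1})Y+\sum_{r\in R}Ar .$$

**Step 2: pass to $B_{n-1}\oplus B_{n-1}$.** The map $A\oplus A\to I$, $(f,g)\mapsto fX+gY$, is an isomorphism of left $A$-modules. For $r\in R$ write $r=r'X+r''Y$. Since $r\in I^{d(r)}$, we have $r',r''\in I^{d(r)-1}$, and $ar$ corresponds to $(ar',ar'')$. So, by Step 1, $J+I^n$ corresponds to
$$(J+I^{n-1})\oplus(J+I^{n-1})+\sum_r\{(ar',ar'') : a\in A\}.$$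
Dividing out,
$$I/(J+I^n)\;\cong\;(B_{n-1}\oplus B_{n-1})\Big/\sum_rW_r ,$$
where $W_r$ is the image of the linear map $A\to B_{n-1}\oplus B_{n-1}$, $a\mapsto(ar',ar'')$. Since $J+I^n\subseteq I$ and $\dim A/I=1$, the left side has dimension $b_n-1$.

**Step 3: bound $\dim W_r$.** We find a large subspace in the kernel of $a\mapsto(ar',ar'')$. If $a\in J$, then $ar',ar''\in J$, so the kernel contains $J$. It also contains $I^{n-d(r)}$, as we see in two cases:

- If $n>d(r)$, then $I^{n-d(r)}I^{d(r)-1}\subseteq I^{n-1}$.
- If $n\le d(r)$, then $I^{n-d(r)}=A$, and $ar',ar''\in I^{d(r)-1}\subseteq I^{n-1}$ for all $a\in A$.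

Hence $\dim W_r\le\dim A/(J+I^{n-d(r)})=b_{n-d(r)}$, which is $0$ when $n\le d(r)$. Only finitely many $r$ have $d(r)<n$, so the sum below is finite, and
$$b_n-1\ \ge\ 2b_{n-1}-\sum_{r\in R}b_{n-d(r)}\qquad(n\ge1). \tag{3}$$
As a check, with no relators (3) should hold with equality, that is, $b_n=1+2b_{n-1}$. This gives $b_n=2^n-1=\dim A/I^n$, as it should.

**Step 4: sum the inequality.** Suppose that $(b_n)$ is bounded. Then $B:=\sum_{n\ge0}b_nt^n$ converges at $t=3/5$. Multiply (3) by $t^n$ and sum over $n\ge1$. Since $b_0=0$, the left side is $B-\frac t{1-t}$. The first term on the right gives $2tB$. The double sum has nonnegative terms, so its order may be exchanged: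
$$\sum_{n\ge1}\sum_rb_{n-d(r)}t^n=\sum_rt^{d(r)}\sum_{m\ge0}b_mt^m=\rho B .$$
Thus $B-\frac t{1-t}\ge 2tB-\rho B$, that is,
$$B\,(1-2t+\rho)\ \ge\ \frac t{1-t}\ >\ 0 .$$
But $B\ge0$ and $1-2t+\rho<0$ by (2), so the left side is at most $0$. This is a contradiction. $\square$

## Finite quotients of $G$ and the map $\pi$

**Step 1: finite $p$-group quotients.** We want finite quotients of $G$ that separate its elements. Since $\bar J\subseteq J+I^n$, there is a map $A/\bar J\to B_n$. Let $P_n$ be the image of $G$ in $B_n^\times$. For $n\ge1$, $P_n$ lies in $1+I/(J+I^n)$. The ideal $I/(J+I^n)$ of $B_n$ is nilpotent, with $n$-th power $0$, so this set is a group. Its order is $p^{b_n-1}$. So $P_n$ is a finite $p$-group. If $g\in G$ is trivial in every $P_n$, then $g-1\in\bigcap_n(J+I^n)/\bar J=0$. Hence $G$ embeds in $\prod_nP_n$, and $G$ is residually a finite $p$-group. This is why we divided by $\bar J$ and not by $J$.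

**Step 2: a lower bound for $|P_n|$.** This transfers the growth of the algebra to the group. The linear span of the group $P_n$ is a subalgebra of $B_n$. It contains $1$, and hence the images of $X=(1+X)-1$ and $Y=(1+Y)-1$. These generate $B_n$ as an algebra, since in $B_n$ all words of length $\ge n$ vanish, together with all of $I^n$. So $P_n$ spans $B_n$, and
$$|P_n|\ge b_n\qquad(n\ge1). \tag{4}$$

**Step 3: the map $\pi$.** Since $\bar J\subseteq I^2$, and $J+I^n\subseteq I^2$ for $n\ge2$, reduction modulo $I^2$ is defined on $A/\bar J$ and on $B_n$. It gives homomorphisms $\pi$ from $G$, and compatibly from $P_n$ for $n\ge2$, to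
$$(1+I)/(1+I^2)=\{1+\alpha X+\beta Y\}\cong\mathbb F_p^2 .$$
Here multiplication becomes addition, because $(1+f)(1+g)\equiv1+f+g$ modulo $I^2$ for $f,g\in I$. The images of $1+X$ and $1+Y$ form a basis, so these maps are onto.

## Dependent images generate finite $p$-groups

**Claim 2.** If $\pi(a),\pi(b)$ are linearly dependent, then $\langle a,b\rangle$ is a finite $p$-group, hence nilpotent.

**Step 1: arrange $\pi(b)=0$.** This puts the pair on our list. If $\pi(a)=0$, interchange $a$ and $b$. Otherwise $\pi(b)=m\pi(a)$ for some integer $m$, and we replace $b$ by $a^{-m}b$. Neither step changes $\langle a,b\rangle$. Now lift $a$ and $b$ to elements of $\Gamma$. Since $\pi$ is reduction modulo $I^2$, the lift of $b$ lies in $1+I^2$. So the pair of lifts is $(a_k,b_k)$ for some $k$. Let $\bar u,\bar v$ be the images of $u_k,v_k$ in $A/\bar J$, so that $a=1+\bar u$ and $b=1+\bar v$.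

**Step 2: all long words in $\bar u,\bar v$ vanish.** Take a word in $u,v$ of weight at least $n_k$, and consider its shortest prefix of weight at least $n_k$. Each letter adds at most $2$ to the weight, so this prefix has weight $n_k$ or $n_k+1$. Evaluated at $(u_k,v_k)$, the prefix is an element of $R\subseteq J\subseteq\bar J$. So the whole word vanishes at $(\bar u,\bar v)$. In particular every word of length at least $n_k$ vanishes there, since its weight is at least its length.

**Step 3: conclude.** Let $C$ be the algebra without unit generated by $\bar u,\bar v$ in $A/\bar J$. It is spanned by the words of lengths $1,\dots,n_k-1$ in $\bar u,\bar v$, so it is finite-dimensional over $\mathbb F_p$, and $C^{n_k}=0$. Then $1+C$ is closed under products, and under inverses because $(1+c)^{-1}=1-c+c^2-\cdots$ is a finite sum. So $1+C$ is a group of order $p^{\dim C}$. It contains $a$ and $b$, and therefore $\langle a,b\rangle$ is a finite $p$-group. $\square$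

Taking $b=1$, where $\pi(1)=0$, we see that every element of $G$ has $p$-power order. So $G$ is a $p$-group.

## Independent images generate infinite groups

We recall two textbook facts. For a finite $p$-group $P$ with Frattini subgroup $\Phi(P)$ (the intersection of its maximal subgroups), $P/\Phi(P)$ is the largest elementary abelian quotient of $P$, and elements generate $P$ as soon as their images generate $P/\Phi(P)$. This is the Burnside basis theorem. In particular, if $P$ is $2$-generated, then $|P:\Phi(P)|\le p^2$. Secondly, a finitely generated nilpotent torsion group is finite.

**Claim 3.** If $\pi(a),\pi(b)$ are linearly independent, then $\langle a,b\rangle$ is infinite and not nilpotent.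

**Step 1: $a$ and $b$ generate every $P_n$.** Let $n\ge2$. The finite $p$-group $P_n$ is $2$-generated, so $|P_n:\Phi(P_n)|\le p^2$. On the other hand, $\pi|_{P_n}$ maps $P_n$ onto the elementary abelian group $\mathbb F_p^2$. So $\Phi(P_n)\le\ker(\pi|_{P_n})$, and this kernel has index $p^2$. Hence $\Phi(P_n)=\ker(\pi|_{P_n})$. The images of $a,b$ in $P_n/\Phi(P_n)\cong\mathbb F_p^2$ are independent, so they generate it. By the Burnside basis theorem the images of $a,b$ generate $P_n$.

**Step 2: conclude.** By Step 1 and (4), $|\langle a,b\rangle|\ge|P_n|\ge b_n$ for all $n\ge2$. By Claim 1, $\langle a,b\rangle$ is infinite. It is a finitely generated $p$-group, hence a torsion group. If it were nilpotent, it would be finite. So it is not nilpotent. $\square$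

**Completion of the proof of Theorem 1.** Claims 2 and 3 give the stated equivalence. The two generators of $G$ have independent images under $\pi$, so by Claim 3 $G$ is infinite and not nilpotent. Being $2$-generated, it is not weakly nilpotent. We have seen that it is a residually finite $p$-group.

If $\pi(a)=0$, then $\pi(a),\pi(b)$ are dependent for every $b$, so $a\in nil(G)$. If $\pi(a)\ne0$, then, as $\pi$ is onto, some $b\in G$ has $\pi(b)$ independent of $\pi(a)$, so $a\notin nil(G)$. Thus $nil(G)=\ker\pi$, of index $p^2$.

The plane $\mathbb F_p^2$ has $(p^2-1)/(p-1)=p+1$ lines $\ell$ through the origin. The nonempty sets $\pi^{-1}(\ell\setminus\{0\})$ partition $G\setminus nil(G)$. Two nonzero vectors are dependent exactly when they lie on the same line, so two vertices are adjacent exactly when they lie in different parts. Hence $\mathfrak N_G$ is complete $(p+1)$-partite. A clique has at most one vertex in each part, and one vertex from each part gives a clique, so $\omega(\mathfrak N_G)=p+1$. For $p=2$ this is $3$, and the answer to the question is yes. $\blacksquare$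

## Engel elements and the classes that contain no example

It remains to prove Theorem 2(3). One may first try to show that *no* example exists: take a $2$-generated subgroup $H$, apply Endimioni's theorem to its finite quotients, and deduce that $H$ is nilpotent. The last deduction fails in general. The group of Theorem 1 with $p=2$ is residually finite and all its finite quotients are $2$-groups, hence nilpotent, yet it is not nilpotent. The approach does succeed when $H$ belongs to a class in which finite quotients, or squares, give enough information.

**Definition.** Write $[g,{}_1x]=[g,x]=g^{-1}x^{-1}gx$ and $[g,{}_{n+1}x]=[[g,{}_nx],x]$. An element $x$ of a group $H$ is a *left Engel element* if for each $g\in H$ there is an $n$ with $[g,{}_nx]=1$.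

In $S_3$ with $3$-cycle $r$ and transposition $s$, the element $r$ is left Engel, because $[g,r]\in\langle r\rangle$ and so $[g,{}_2r]=1$ for all $g$. But $[r,s]=r^{-1}\cdot s^{-1}rs=r^{-2}=r$, so $[r,{}_ns]=r\neq1$ for all $n$, and $s$ is not left Engel.

The *Hirsch–Plotkin radical* is the largest normal locally nilpotent subgroup. The *Fitting subgroup* is generated by all normal nilpotent subgroups. In $S_3$ both are $\langle r\rangle$. A group satisfies the *maximal condition* if all its subgroups are finitely generated; $\mathbb Z^n$ does. A group is *polycyclic* if it has a finite subnormal series from $1$ to the whole group with cyclic factors; $D_\infty$ is polycyclic. We use the following textbook theorems: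

- **Gruenberg** (Robinson, *A Course in the Theory of Groups*, §12.3): the left Engel elements of a soluble group form its Hirsch–Plotkin radical, which is locally nilpotent.
- **Baer** (Robinson, §12.3): in a group with the maximal condition, the left Engel elements form the Fitting subgroup, which is nilpotent.
- **Hirsch** (Robinson, §5.4): a polycyclic group all of whose finite quotients are nilpotent is nilpotent. For instance, the non-nilpotent group $D_\infty$ has the non-nilpotent finite quotient $S_3$.
- **Tits alternative** (J. Tits, *J. Algebra* 20 (1972)): a finitely generated linear group is soluble-by-finite or contains a free subgroup of rank $2$.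

Let $G$ be as in Theorem 2(3), and let $H$ be a $2$-generated subgroup of $G$. We must show that $H$ is nilpotent.

**Step 1: what holds for every $H$.** We collect the consequences of $\omega(\mathfrak N_G)\le3$ used in all cases. The condition "among any four distinct elements, two distinct ones generate a nilpotent subgroup" passes to subgroups. It also passes to quotients: lift four distinct elements, find two lifts generating a nilpotent subgroup, and map back. So by Endimioni's theorem every finite quotient of $H$ is nilpotent.

By Theorem 2(2), for all $g,s\in H$ the group $\langle g,s^2\rangle$ is nilpotent, so $[g,{}_n\,s^2]=1$ for some $n$. Thus every square in $H$ is a left Engel element of $H$.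

Put $H^2=\langle s^2:s\in H\rangle$, a normal subgroup. In $H/H^2$ every element has square $1$, so it is elementary abelian. It is $2$-generated, so its order is at most $4$. As a subgroup of finite index in a finitely generated group, $H^2$ is finitely generated.

**Step 2: $H$ soluble.** This is the case to which the others reduce. By Gruenberg's theorem the squares lie in the Hirsch–Plotkin radical of $H$, hence so does $H^2$. So $H^2$ is locally nilpotent and finitely generated, hence nilpotent. A finitely generated nilpotent group is polycyclic, and $H/H^2$ is finite abelian, so $H$ is polycyclic. All finite quotients of $H$ are nilpotent by Step 1, so $H$ is nilpotent by Hirsch's theorem.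

**Step 3: $H$ soluble-by-finite.** We show that $H$ is soluble. Let $S\trianglelefteq H$ be soluble of finite index. The finite quotient $H/S$ is nilpotent by Step 1, so $H$ is soluble, and Step 2 applies.

**Step 4: $H$ with the maximal condition.** Again we show that $H$ is soluble. By Baer's theorem the squares lie in the Fitting subgroup of $H$, which is nilpotent. So $H^2$ is nilpotent. Since $H/H^2$ is abelian, $H$ is soluble, and Step 2 applies.

**Step 5: $H$ linear.** We rule out free subgroups. By the Tits alternative, $H$ is soluble-by-finite or contains a free subgroup with free basis $g,s$. In the second case $\langle g,s^2\rangle$ is free of rank $2$, so it is not nilpotent, which contradicts Theorem 2(2). So $H$ is soluble-by-finite, and Step 3 applies.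

In each case $H$ is nilpotent. As $H$ was an arbitrary $2$-generated subgroup, $G$ is weakly nilpotent. $\blacksquare$
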